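\title{A set that is not semilow$_2$ with a semilow$_2$ half in every splitting}

\begin{abstract}
A recursively enumerable (r.e.) set $B$ is semilow$_2$ if $\emptyset''$ decides, given $e$, whether the $e$-th r.e.\ set has infinitely many elements outside $B$. We construct an r.e.\ set $B$ that is not semilow$_2$ such that, whenever $B$ is the disjoint union of two r.e.\ sets, at least one of them is semilow$_2$. This answers a question from a paper of Chih. The complement of $B$ is a union of columns, each finite or cohesive, and the pattern of finite columns codes a set that is maximal relative to $\emptyset''$. We also determine the Turing degrees of the relevant index sets for $B$ and for the halves of its splittings.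
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, all sets are subsets of $\omega$, $W_e$ is the $e$-th recursively enumerable (r.e.) set, $\overline{A}$ is the complement of $A$, and $\emptyset',\emptyset'',\dots$ are the iterated Turing jumps of $\emptyset$. A \emph{split} of an r.e.\ set $B$ is a pair of disjoint r.e.\ sets $X,Y$ with $X\cup Y=B$; we write $X\sqcup Y=B$ and call $X$ and $Y$ the \emph{halves} of the split.

One way to measure how far an r.e.\ set $A$ is from being computable is to ask how hard it is to tell how the r.e.\ sets meet its complement. Put
\[
I_A=\{e : W_e\cap\overline{A}\text{ is infinite}\},\qquad \mathrm{Inf}=\{e: W_e\text{ is infinite}\}.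
\]

\begin{definition}
An r.e.\ set $A$ is \emph{semilow} if $\{e: W_e\cap\overline{A}\neq\emptyset\}\le_T\emptyset'$, \emph{semilow$_{1.5}$} if $I_A\le_1\mathrm{Inf}$, and \emph{semilow$_2$} if $I_A\le_T\emptyset''$.
\end{definition}

For computable $A$, the statement ``$W_e$ meets $\overline{A}$'' is $\Sigma_1$ and ``$e\in I_A$'' is $\Pi_2$; in particular computable sets are semilow$_2$. For an arbitrary r.e.\ set $A$, counting quantifiers gives only $\Sigma_2$ and $\Pi_3$. The three notions say that, for these questions, $\overline{A}$ is about as transparent as a computable set. Each implies the next. If $A$ is semilow, then ``$W_e\setminus\{0,\dots,m\}$ meets $\overline{A}$ for every $m$'' is $\Pi_1$ relative to $\emptyset'$, so $I_A$ is $\Pi_2$, and every $\Pi_2$ set is $\le_1\mathrm{Inf}$; and $\mathrm{Inf}\le_T\emptyset''$.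

What happens to $I_B$ when $B$ is split? If $X\sqcup Y=B$, then $\overline{X}=Y\cup\overline{B}$, so for every r.e.\ set $W$
\begin{equation}\label{eq:split}
W\setminus X\text{ is infinite}\iff W\cap Y\text{ is infinite or }W\setminus B\text{ is infinite.}
\end{equation}
The clause ``$W_e\cap Y$ is infinite'' is $\Pi_2$, and therefore
\begin{equation}\label{eq:down}
I_X\le_T I_B\oplus\emptyset''.
\end{equation}
So a half of a semilow$_2$ set is semilow$_2$. For a set $B$ that is not semilow$_2$, \eqref{eq:split} shows how a half can be simpler than $B$: when $W\cap Y$ is infinite, the answer for $X$ is ``infinite'' no matter how $W$ meets $\overline{B}$, so $Y$ can hide $\overline{B}$ from $X$. Nothing is hidden in the trivial split $B\sqcup\emptyset$, where one half is as bad as $B$. Both halves can be bad: if $A$ is not semilow$_2$, then $A\oplus A$ splits into $X=\{2x:x\in A\}$ and $Y=\{2x+1:x\in A\}$, and since $W\setminus A$ is infinite exactly when $\{2x:x\in W\}\setminus X$ is, $X$ is not semilow$_2$; with $2x+1$ in place of $2x$, neither is $Y$. The question is whether this can be done to every such set. For the two stronger notions it is known that it cannot: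
\begin{enumerate}
\item[(i)] there is an r.e.\ set $B$ that is not semilow such that every split of $B$ has a semilow half;
\item[(ii)] there is an r.e.\ set $B$ that is not semilow$_{1.5}$ such that every split of $B$ has a semilow$_{1.5}$ half.
\end{enumerate}

\medskip
\noindent\textbf{Question} (\cite{Chih})\textbf{.} \emph{Is there an r.e.\ set $B$ that is not semilow$_2$ such that for every split $X\sqcup Y=B$ at least one of $X,Y$ is semilow$_2$?}
\medskip

The analogy with (i) and (ii) suggests the answer yes, but neither statement implies it, since $B$ must now fail the weakest of the three properties. The example $A\oplus A$ suggests taking $\overline{B}$ indecomposable, and here is the obstacle. An infinite set $K$ is \emph{cohesive} if for every r.e.\ set $W$ one of $K\cap W$, $K\setminus W$ is finite, and an r.e.\ set is \emph{maximal} if its complement is cohesive. Maximal sets have the most indecomposable complements one can ask for, and they are all semilow$_2$ (Example~\ref{ex:maximal}). The way out is to use infinitely many cohesive pieces and to make the \emph{family} of pieces indecomposable two jumps higher.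

\begin{definition}
A $\Sigma_3$ set $C$ is \emph{maximal relative to $\emptyset''$} if $P=\overline{C}$ is infinite and for every $\Sigma_3$ set $Q$ one of $P\cap Q$, $P\setminus Q$ is finite.
\end{definition}

From a $\Sigma_3$ set $C$ with infinite complement we construct in Section~\ref{sec:construction} an r.e.\ set $B$ together with a uniformly r.e.\ sequence $V_0,V_1,\dots$; the set $V_n$ encloses the $n$-th piece of $\overline{B}$.

\begin{theorem}\label{thm:main}
Let $C$ be maximal relative to $\emptyset''$ and let $B$ be the r.e.\ set constructed from $C$. Then $B$ is not semilow$_2$, and for every split $X\sqcup Y=B$ at least one of $X,Y$ is semilow$_2$.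
\end{theorem}

Such sets $C$ exist (Section~\ref{sec:background}), so the answer to the question is yes. The same method describes all splits of $B$. For an r.e.\ set $Y$ let
\[
Q_Y=\{n : V_n\setminus Y\text{ is r.e.}\}.
\]
An r.e.\ set is \emph{simple} if its complement is infinite and contains no infinite r.e.\ set.

\begin{theorem}\label{thm:more}
Let $C$ be maximal relative to $\emptyset''$, let $P=\overline{C}$, and let $B$ be the r.e.\ set constructed from $C$.
\begin{enumerate}
\item[(1)] $I_B\equiv_T C\oplus\emptyset''$. Consequently, for every degree $\mathbf{a}\ge\mathbf{0}''$ that is r.e.\ in $\mathbf{0}''$ and satisfies $\mathbf{a}'=\mathbf{0}''''$, there is a simple set $B$ as in Theorem~\ref{thm:main} with $\deg(I_B)=\mathbf{a}$. In particular $I_B\equiv_T\emptyset'''$ is possible.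
\item[(2)] For every split $X\sqcup Y=B$, the half $X$ is semilow$_2$ if and only if $P\cap Q_Y$ is finite. If $X$ is not semilow$_2$, then $I_X\equiv_T I_B$. So $\deg(I_X)\in\{\mathbf{0}'',\deg(I_B)\}$.
\item[(3)] If $B=X_1\sqcup\dots\sqcup X_k$ with all $X_i$ r.e., then all but at most one of the $X_i$ are semilow$_2$.
\item[(4)] The construction can be modified so that Theorem~\ref{thm:main} and (1)--(3) still hold and $B$ also has a split into noncomputable sets $X,Y$ with $X$ not semilow$_2$.
\end{enumerate}
\end{theorem}

Since $I_B$ is always $\Pi_3$, the degree $\mathbf{0}'''$ in (1) is the largest conceivable one. Part (4) shows that ``at least one'' cannot be improved to ``both'', even for splits into noncomputable halves.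

Section~\ref{sec:one} works out the splits of a maximal set and isolates three properties of $B$ and the $V_n$. Section~\ref{sec:splits} derives Theorem~\ref{thm:main} and Theorem~\ref{thm:more}(1)--(3) from these properties, Section~\ref{sec:construction} builds $B$, and Section~\ref{sec:nontrivial} proves Theorem~\ref{thm:more}(4).

\section{Background}\label{sec:background}

We write $S\subseteq^* T$ if $S\setminus T$ is finite and $S=^*T$ if $S\subseteq^*T$ and $T\subseteq^*S$. A set that is $=^*$ to an r.e.\ set is r.e. We write $W_{e,s}$ for the finite part of $W_e$ enumerated in $s$ steps.

A set is $\Sigma_n$ if it is defined by a computable relation preceded by $n$ alternating blocks of number quantifiers beginning with $\exists$, and $\Pi_n$ if its complement is $\Sigma_n$. We use three textbook facts. First, Post's theorem: a set is r.e.\ in $\emptyset^{(n)}$ if and only if it is $\Sigma_{n+1}$, and it is computable in $\emptyset^{(n)}$ if and only if it is both $\Sigma_{n+1}$ and $\Pi_{n+1}$. Second, $S\le_T Z$ if and only if $S$ and $\overline{S}$ are both r.e.\ in $Z$. Third, $\mathrm{Inf}$ is $\Pi_2$-complete: it is $\Pi_2$, every $\Pi_2$ set is $\le_1\mathrm{Inf}$, and $\mathrm{Inf}\equiv_T\emptyset''$.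

\begin{lemma}\label{lem:basic}
Let $A$ be r.e.
\begin{enumerate}
\item[(a)] $I_A$ is $\Pi_3$. Hence $A$ is semilow$_2$ if and only if $I_A$ is $\Sigma_3$.
\item[(b)] If $\overline{A}$ is infinite, then $\emptyset''\le_T I_A$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $e\in I_A$ if and only if $\forall m\,\exists x>m\,[x\in W_e\wedge x\notin A]$. The bracket is a conjunction of a $\Sigma_1$ and a $\Pi_1$ condition, so ``$\exists x>m\,[\dots]$'' is $\Sigma_2$ and the whole is $\Pi_3$. The second sentence is Post's theorem.

(b) Let $h$ be computable with $W_{h(e)}=\{x: W_e\text{ has more than }x\text{ elements}\}$. This set is $\omega$ if $W_e$ is infinite and finite otherwise, so $e\in\mathrm{Inf}$ if and only if $h(e)\in I_A$.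
\end{proof}

Two published theorems on maximal sets are used. (A coinfinite r.e.\ set $M$ is often called maximal if every r.e.\ superset $U$ satisfies $U=^*M$ or $U=^*\omega$; taking $U=M\cup W$ shows that this is the definition given above.) Friedberg's maximal set theorem (1958) says that maximal sets exist. Martin's theorem (1966) says that the r.e.\ degrees containing maximal sets are exactly the high r.e.\ degrees, those $\mathbf{a}$ with $\mathbf{a}'=\mathbf{0}''$. We relativize both to the oracle $\emptyset''$; by Post's theorem ``r.e.'' then becomes ``$\Sigma_3$''. Friedberg's theorem gives a set $C$ that is maximal relative to $\emptyset''$. Martin's theorem gives, for every degree $\mathbf{a}\ge\mathbf{0}''$ that is r.e.\ in $\mathbf{0}''$ with $\mathbf{a}'=\mathbf{0}''''$, such a set $C$ with $\deg(C\oplus\emptyset'')=\mathbf{a}$.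

\begin{lemma}\label{lem:notdelta}
If $C$ is maximal relative to $\emptyset''$, then $P=\overline{C}\not\le_T\emptyset''$.
\end{lemma}

\begin{proof}
Otherwise list $P$ as $p_0<p_1<\cdots$. The set $Q=\{p_0,p_2,p_4,\dots\}$ is computable in $\emptyset''$, hence $\Sigma_3$, and both $P\cap Q$ and $P\setminus Q$ are infinite.
\end{proof}

\section{From one cohesive piece to infinitely many}\label{sec:one}

The mechanism by which one half of a split hides the complement from the other is already visible when the complement is a single cohesive set.

\begin{example}\label{ex:maximal}
Let $M$ be maximal. By cohesiveness, $W\setminus M$ is infinite if and only if $\overline{M}\subseteq^*W$, that is, $\exists m\,\forall x>m\,[x\in W\cup M]$. This is $\Sigma_3$, so $M$ is semilow$_2$ by Lemma~\ref{lem:basic}(a). Also $M$ is simple: an infinite r.e.\ set $D\subseteq\overline{M}$ would split into infinite r.e.\ sets $D_0,D_1$, and then $\overline{M}\cap D_0=D_0$ and $\overline{M}\setminus D_0\supseteq D_1$ would both be infinite.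

Now let $X\sqcup Y=M$. The sets $\overline{X}$ and $\overline{Y}$ are not both r.e., since otherwise $\overline{M}=\overline{X}\cap\overline{Y}$ would be r.e., against simplicity. Say $\overline{Y}$ is not r.e. We claim that
\[
I_X=\{e: W_e\cap Y\text{ is infinite}\}.
\]
By \eqref{eq:split} it suffices to rule out an r.e.\ set $W$ with $W\cap Y$ finite and $W\setminus M$ infinite. For such $W$ we have $\overline{M}\subseteq^*W$, so $\overline{Y}=X\cup\overline{M}\subseteq^*X\cup W$, and $X\cup W\subseteq^*\overline{Y}$ because $W\cap Y$ is finite. Then $\overline{Y}=^*X\cup W$ is r.e., a contradiction. So $I_X$ is $\Pi_2$, and $\overline{M}$ has disappeared from its description.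
\end{example}

Thus a cohesive piece of the complement is hidden from at least one half of every split, but one piece is too little to defeat $\emptyset''$. We therefore take infinitely many pieces $K_n$, called columns, with $K_n$ cohesive for $n\in P$ and finite for $n\in C$, and enclose $K_n$ in an r.e.\ set $V_n$ with $V_n\setminus B=^*K_n$. The question whether $V_n\setminus B$ is infinite then codes $P$ into $I_B$. The condition ``$\omega\setminus Y$ is r.e.'' of the example becomes ``$V_n\setminus Y$ is r.e.'', that is, $n\in Q_Y$: column $n$ is visible to $X$ only if $n\in Q_Y$. Simplicity will again show that no infinite column is visible to both halves. What could go wrong is what goes wrong for $A\oplus A$: each half may see infinitely many infinite columns. But $Q_X$ and $Q_Y$ are $\Sigma_3$, and maximality of $C$ relative to $\emptyset''$ excludes exactly this.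

One more property is needed. An r.e.\ set $W$ might meet $\overline{B}$ infinitely by taking finitely many elements from each of infinitely many columns, and then the columns would say nothing about $W$. Property (B3) below forbids this. Here is all that the analysis of splits needs.

\begin{proposition}\label{prop:three}
Let $C$ be a $\Sigma_3$ set with $P=\overline{C}$ infinite. The r.e.\ set $B$ and the uniformly r.e.\ sets $V_n$ constructed from $C$ in Section~\ref{sec:construction} satisfy:
\begin{enumerate}
\item[(B1)] $B$ is simple;
\item[(B2)] $V_n\setminus B$ is infinite if and only if $n\in P$;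
\item[(B3)] for every r.e.\ set $W$, the set $W\setminus B$ is infinite if and only if $V_n\subseteq^*W\cup B$ for some $n\in P$.
\end{enumerate}
\end{proposition}

\section{The splits of $B$}\label{sec:splits}

In this section $C$ is maximal relative to $\emptyset''$, $P=\overline{C}$, and $B$, $V_n$ are as in Proposition~\ref{prop:three}; only (B1)--(B3) are used. Fix a computable $v$ with $V_n=W_{v(n)}$. Let $X\sqcup Y=B$ be a split.

\begin{lemma}\label{lem:complexity}
The relation $V_n\subseteq^*W_e\cup B$ is $\Sigma_3$ in $(n,e)$, the relation $W_e=V_n\setminus Y$ is $\Pi_2$ in $(n,e)$, and $Q_Y$ is $\Sigma_3$.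
\end{lemma}

\begin{proof}
The first relation is $\exists m\,\forall x>m\,[x\notin V_n\vee x\in W_e\cup B]$ and the second is $\forall x\,[x\in W_e\leftrightarrow(x\in V_n\wedge x\notin Y)]$. Each bracket is a Boolean combination of $\Sigma_1$ conditions, so it is decidable in $\emptyset'$ and in particular $\Pi_2$. Finally $n\in Q_Y$ if and only if $\exists e\,[W_e=V_n\setminus Y]$.
\end{proof}

The next lemma says that $Q_Y$ consists of the columns that can be covered by an r.e.\ set avoiding $Y$. By \eqref{eq:split}, the r.e.\ sets that meet $Y$ finitely are the only ones through which $I_X$ can learn about $\overline{B}$.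

\begin{lemma}\label{lem:cover}
$n\in Q_Y$ if and only if there is an r.e.\ set $W$ with $W\cap Y$ finite and $V_n\subseteq^*W\cup B$. In that case $W$ can be taken disjoint from $Y$.
\end{lemma}

\begin{proof}
If $n\in Q_Y$, take $W=V_n\setminus Y$; it is disjoint from $Y$, and $V_n\subseteq W\cup Y\subseteq W\cup B$. Conversely, given $W$, we have $V_n\setminus Y\subseteq^*(W\cup B)\setminus Y\subseteq W\cup X$, while $V_n\cap(W\cup X)$ meets $Y$ only inside the finite set $W\cap Y$. So $V_n\setminus Y=^*V_n\cap(W\cup X)$, which is r.e.
\end{proof}

\begin{lemma}\label{lem:disjoint}
$P\cap Q_X\cap Q_Y=\emptyset$.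
\end{lemma}

\begin{proof}
If $n\in Q_X\cap Q_Y$, then $V_n\setminus B=(V_n\setminus X)\cap(V_n\setminus Y)$ is an r.e.\ subset of $\overline{B}$. It is finite by (B1), so $n\notin P$ by (B2).
\end{proof}

\begin{lemma}\label{lem:finite}
If $F=P\cap Q_Y$ is finite, then $X$ is semilow$_2$.
\end{lemma}

\begin{proof}
We show that
\begin{equation}\label{eq:IX}
I_X=\{e : W_e\cap Y\text{ is infinite, or }V_n\subseteq^*W_e\cup B\text{ for some }n\in F\}.
\end{equation}
Suppose $e$ belongs to the right-hand side. In the first case $e\in I_X$ by \eqref{eq:split}. In the second case $W_e\setminus B$ is infinite by (B3), since $F\subseteq P$, and again $e\in I_X$ by \eqref{eq:split}. Conversely, let $e\in I_X$ with $W_e\cap Y$ finite. By \eqref{eq:split}, $W_e\setminus B$ is infinite, so by (B3) there is $n\in P$ with $V_n\subseteq^*W_e\cup B$. By Lemma~\ref{lem:cover}, $n\in Q_Y$, so $n\in F$.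

In \eqref{eq:IX} the first clause is $\Pi_2$, and the second is a finite disjunction of $\Sigma_3$ conditions by Lemma~\ref{lem:complexity}. So $I_X$ is $\Sigma_3$, and $X$ is semilow$_2$ by Lemma~\ref{lem:basic}(a).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By (B2), $n\in P$ if and only if $v(n)\in I_B$. So $I_B\le_T\emptyset''$ would give $P\le_T\emptyset''$, against Lemma~\ref{lem:notdelta}. Hence $B$ is not semilow$_2$.

Let $X\sqcup Y=B$. The sets $Q_X,Q_Y$ are $\Sigma_3$, so by maximality each of $P\cap Q_X$, $P\cap Q_Y$ is finite or cofinite in $P$. They are disjoint by Lemma~\ref{lem:disjoint}, and $P$ is infinite, so they are not both cofinite in $P$. If $P\cap Q_Y$ is finite, then $X$ is semilow$_2$ by Lemma~\ref{lem:finite}; if $P\cap Q_X$ is finite, then $Y$ is, by the same lemma with the halves exchanged.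
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(1)--(3)]
(1) We have $\emptyset''\le_TI_B$ by Lemma~\ref{lem:basic}(b), and $C\le_TI_B$ through $v$. For the converse, (B3) says that $e\in I_B$ if and only if $\exists n\,[n\in P\wedge V_n\subseteq^*W_e\cup B]$. The second conjunct is r.e.\ in $\emptyset''$ by Lemma~\ref{lem:complexity}, so $I_B$ is r.e.\ in $C\oplus\emptyset''$. The complement of $I_B$ is $\Sigma_3$, hence r.e.\ in $\emptyset''$. Therefore $I_B\le_TC\oplus\emptyset''$.

Given $\mathbf{a}$ as in the statement, take $C$ maximal relative to $\emptyset''$ with $\deg(C\oplus\emptyset'')=\mathbf{a}$ by Martin's theorem. The set $B$ constructed from $C$ is simple by (B1) and has $\deg(I_B)=\mathbf{a}$. The degree $\mathbf{a}=\mathbf{0}'''$ meets the three conditions on $\mathbf{a}$.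

(2) If $P\cap Q_Y$ is finite, then $X$ is semilow$_2$ by Lemma~\ref{lem:finite}. Suppose it is infinite. By maximality $P\setminus Q_Y$ is finite, so $X$ sees almost every infinite column, and we show that $I_X$ computes $P$. If $W_e=V_n\setminus Y$, then $W_e\setminus X=V_n\setminus B$, which is infinite exactly when $n\in P$, by (B2). Hence
\[
n\in P\cap Q_Y\iff\exists e\,[W_e=V_n\setminus Y\ \wedge\ e\in I_X].
\]
The first conjunct is decidable in $\emptyset''$, and $\emptyset''\le_TI_X$ by Lemma~\ref{lem:basic}(b) because $\overline{X}\supseteq\overline{B}$ is infinite. So $P\cap Q_Y$ is r.e.\ in $I_X$, and so is $P=^*P\cap Q_Y$. Its complement $C$ is r.e.\ in $\emptyset''$, hence in $I_X$. Thus $C\le_TI_X$, and $I_B\le_TI_X$ by (1). Since $B$ is not semilow$_2$, neither is $X$. In the other direction, $I_X\le_TI_B\oplus\emptyset''\equiv_TI_B$ by \eqref{eq:down}. This proves the first two sentences. If $X$ is semilow$_2$, then $I_X\equiv_T\emptyset''$ by Lemma~\ref{lem:basic}(b), which gives the third.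

(3) Suppose $X_i$ is not semilow$_2$, and let $U$ be the union of the $X_j$ with $j\neq i$. By Theorem~\ref{thm:main} applied to $X_i\sqcup U=B$, the set $U$ is semilow$_2$. Each $X_j$ with $j\ne i$ is a half of a split of $U$, so it is semilow$_2$ by \eqref{eq:down}.
\end{proof}

\begin{remark}
Maximality of $C$ entered through Lemma~\ref{lem:notdelta} and through the dichotomy for $Q_X$ and $Q_Y$. The proof of $I_B\equiv_TC\oplus\emptyset''$ did not use it, so for $C\le_T\emptyset''$ the set $B$ is semilow$_2$. Properties (B1)--(B3) together with $P\not\le_T\emptyset''$ do not give Theorem~\ref{thm:main}: the set $B\oplus B$ satisfies (B1)--(B3) for $C\oplus C$ with the sets $\{2x:x\in V_n\}$ and $\{2x+1:x\in V_n\}$ as $V_{2n}$ and $V_{2n+1}$ (treat even and odd numbers separately), and it splits into two halves that are not semilow$_2$ by Section~\ref{sec:intro}.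
\end{remark}

\section{The construction of $B$}\label{sec:construction}

In this section $C$ is any $\Sigma_3$ set with $P=\overline{C}$ infinite. We prove Proposition~\ref{prop:three}.

\subsection{Positions, columns and states}

The complement of $B$ is approximated by numbers sitting at \emph{positions} $0,1,2,\dots$; a number that loses its place is put into $B$, and $\overline{B}$ consists of the numbers that keep a position forever. Fix a computable $c:\omega\to\omega$ with $c(i)\le i$ and every $c^{-1}(n)$ infinite, for instance the sequence $0;\,0,1;\,0,1,2;\,\dots$ of Figure~\ref{fig:columns}. Position $i$ \emph{lies in column} $c(i)$. The construction has three tasks.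

\emph{Coding $C$.} Write $n\in C\iff\exists k\,R(n,k)$ with $R$ a $\Pi_2$ relation. Completeness of $\mathrm{Inf}$ gives uniformly r.e.\ sets $T_{n,k}$ with
\[
n\in C\iff\exists k\,[T_{n,k}\text{ is infinite}].
\]
Let $T_{n,k,s}$ be the finite part enumerated in $s$ steps, and say that $(n,k)$ \emph{fires} at stage $s$ if $T_{n,k,s+1}\neq T_{n,k,s}$. This happens infinitely often exactly when $T_{n,k}$ is infinite. A position $i$ in column $n$ watches the finitely many witnesses $k\le i$ and loses its occupant whenever one of them fires. If $n\in C$, almost all positions in the column watch a true witness; if $n\in P$, each position is disturbed finitely often.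

\emph{Cohesiveness inside a column.} For $W_0$ alone, let a position exchange an occupant outside $W_0$ for the occupant of a later position that is in $W_0$. If infinitely many permanent occupants are in $W_0$, then all are. With $W_0$ and $W_1$ this rule could alternate forever between two disjoint sets, so we rank membership patterns $00<01<10<11$: a position may give up $W_1$ to gain $W_0$ but not conversely, and it makes at most three exchanges. In general, the \emph{$e$-state} of $x$ at stage $s$ is the string
\[
\sigma_e(x,s)=(W_{0,s}(x),\dots,W_{e,s}(x))\in\{0,1\}^{e+1},
\]
and $e$-states are ordered lexicographically with the $0$-th bit most significant. Bits only change from $0$ to $1$, so $\sigma_e(x,s)$ is nondecreasing in $s$; its limit $\sigma_e(x)$ is the \emph{final} $e$-state, whose last bit tells whether $x\in W_e$. If $e\le i$ and the $e$-state of $x$ is smaller than that of $y$, then so is the $i$-state, because the $e$-state is an initial segment of the $i$-state. Position $i$ will try to maximize the $i$-state of its occupant, and so it works for all $e\le i$ at once.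

\emph{Cohesiveness across columns.} To obtain (B3), a position $i$ must also be allowed to take numbers from other columns. This creates two dangers. First, a number that leaves column $n$ remains in the r.e.\ set $V_n$ of visitors to that column, so $V_n\setminus B$ could be much larger than the column. We therefore let $i$ take from a foreign column $n$ only if $n>i$; then only the positions below $n$ can do so. Second, a position that loses its occupant infinitely often may take infinitely often, and could keep a position in a column $n\in P$ from settling. We therefore count the losses of $i$ in a counter $d(i)$ and also require $n>d(i)$. No such bound is needed inside the column of $i$, since a later position there watches every witness that $i$ watches.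

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.7cm,y=-0.8cm,every node/.style={minimum size=6.5mm,inner sep=0pt}]
\foreach \x in {0,...,4} \node at (\x,-1) {\small column $\x$};
\foreach \p/\x/\y in {0/0/0,1/0/1,3/0/2,5/2/2,6/0/3,8/2/3,10/0/4,12/2/4}
  \node[circle,draw] at (\x,\y) {$\p$};
\foreach \p/\x/\y in {4/1/2,7/1/3,11/1/4,9/3/3,13/3/4,14/4/4}
  \node[circle,draw,fill=gray!30] at (\x,\y) {$\p$};
\node[circle,draw,very thick] at (1,1) {$2$};
\end{tikzpicture}
\caption{Positions $0,\dots,14$ arranged in columns by $c=0;\,0,1;\,0,1,2;\,\dots$. Position $2$ may take the occupant of a later position in its own column or in a column with number greater than $\max(2,d(2))$. The shaded positions are those allowed while $d(2)\le2$; when $d(2)=3$, positions $9$ and $13$ are no longer allowed.}\label{fig:columns}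
\end{figure}

\subsection{The stages}

At the start of stage $s$ exactly the positions $i<s$ are occupied, each by one number, different positions by different numbers, and $B$ contains exactly the numbers that were used earlier and are no longer occupants. All counters $d(i)$ start at $0$. Stage $s$ has three steps.

\begin{itemize}
\item \emph{Step 1 (dumps).} For every position $i<s$ such that some $(c(i),k)$ with $k\le i$ fires at $s$, put the occupant of $i$ into $B$, make $i$ vacant, and increase $d(i)$ by $1$. We say that $i$ is \emph{dumped}.
\item \emph{Step 2 (pulls).} For $i=0,1,\dots,s-1$ in turn: suppose that $i$ is occupied, by $x$ say, and that there is an occupied position $j$ with $i<j<s$ whose occupant $y$ satisfies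
\begin{enumerate}
\item[($\alpha$)] $c(j)=c(i)$ or $c(j)>\max(i,d(i))$, and
\item[($\beta$)] $\sigma_i(y,s)>\sigma_i(x,s)$.
\end{enumerate}
Take the least such $j$, put $x$ into $B$, move $y$ to position $i$, and make $j$ vacant. We say that $i$ \emph{pulls from} $j$.
\item \emph{Step 3 (refills).} Fill the vacant positions $\le s$, in increasing order, with the least numbers not used so far.
\end{itemize}

The construction is computable, so $B$ is r.e., and Step 3 restores the situation described above for stage $s+1$. Every number is eventually used, since at each stage the least unused number is placed. Call a position $i$ \emph{stable} if some number $a_i$ occupies it at all times from some point on. A number outside $B$ remains an occupant once it is used, and its position changes only by a pull, which lowers it; so it is some $a_i$. Conversely a number in $B$ is never an occupant again. Hence $\overline{B}=\{a_i: i\text{ stable}\}$, with the $a_i$ distinct. Let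
\[
K_n=\{a_i : i\text{ stable},\ c(i)=n\},
\]
\[
V_n=\{x : x\text{ at some time occupies a position in column }n\}.
\]
Then $\overline{B}$ is the disjoint union of the $K_n$, $K_n\subseteq V_n$, and the $V_n$ are uniformly r.e.

\subsection{Which positions are stable}

\begin{lemma}\label{lem:stable}
\begin{enumerate}
\item[(a)] Position $i$ is dumped infinitely often if and only if $T_{c(i),k}$ is infinite for some $k\le i$.
\item[(b)] Position $i$ is stable if and only if it is dumped only finitely often.
\item[(c)] $K_n$ is infinite if $n\in P$ and finite if $n\in C$.
\end{enumerate}
\end{lemma}

\begin{proof}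
(a) Position $i$ is occupied at the start of every stage $s>i$, so it is dumped at $s$ exactly when one of the finitely many pairs $(c(i),k)$, $k\le i$, fires at $s$.

(b) A dump puts the occupant into $B$, so a position dumped infinitely often is not stable. We prove the converse by induction on $i$. Let $i$ be dumped finitely often. We first show that each $i'<i$ pulls from $i$ only finitely often. If $i'$ is dumped finitely often, it is stable by induction, and since each pull changes its occupant, it pulls finitely often. If $i'$ is dumped infinitely often, then $T_{c(i'),k}$ is infinite for some $k\le i'<i$, so $c(i')\neq c(i)$, for otherwise $i$ would be dumped infinitely often by (a). By ($\alpha$), $i'$ can then pull from $i$ only while $d(i')<c(i)$, and $d(i')$ tends to infinity.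

Take a stage $s_0>i$ after the last dump of $i$ and the last pull from $i$. From the start of stage $s_0$ on, position $i$ is always occupied and its occupant changes only when $i$ itself pulls. The $i$-state of the current occupant at the current stage does not decrease between pulls and strictly increases at each pull, by ($\beta$). There are $2^{i+1}$ states, so $i$ pulls fewer than $2^{i+1}$ more times and is stable.

(c) If $n\in P$, no $T_{n,k}$ is infinite, so all of the infinitely many positions in column $n$ are stable by (a) and (b). If $n\in C$ and $T_{n,k}$ is infinite, then no position $i\ge k$ in column $n$ is stable.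
\end{proof}

For stable $i$, part (b) shows that $d(i)$ has a finite limit, written $\lim d(i)$.

\begin{lemma}\label{lem:visitors}
$V_n\setminus B=^*K_n$.
\end{lemma}

\begin{proof}
We know that $K_n\subseteq V_n\setminus B$. Let $x\in V_n\setminus B$ with $x\notin K_n$, so $x=a_i$ with $c(i)\neq n$. The last time $x$ left column $n$, it was pulled from some $j$ with $c(j)=n$ to some $j'$ with $c(j')\neq n$. By ($\alpha$), $n=c(j)>j'$, and $j'\ge i$ since positions of $x$ never increase. So $i<n$, and there are at most $n$ such $x$.
\end{proof}

Property (B2) follows from Lemmas~\ref{lem:stable}(c) and~\ref{lem:visitors}.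

\subsection{Final states}

All that Step 2 achieves in the limit is contained in one comparison.

\begin{lemma}\label{lem:compare}
Let $i<j$ be stable and $e\le i$. If $c(j)=c(i)$ or $c(j)>\max(i,\lim d(i))$, then $\sigma_e(a_i)\ge\sigma_e(a_j)$.
\end{lemma}

\begin{proof}
Suppose $\sigma_e(a_i)<\sigma_e(a_j)$; then $\sigma_i(a_i)<\sigma_i(a_j)$. Take a stage $s>j$ by which $a_i,a_j$ are permanently in place and have their final $i$-states. When $i$ is considered in Step 2 of stage $s$, position $j$ satisfies ($\alpha$), since $d(i)\le\lim d(i)$, and ($\beta$). So $i$ pulls from some position and $a_i$ enters $B$, a contradiction.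
\end{proof}

\begin{lemma}\label{lem:cohesive}
For $n\in P$ the column $K_n$ is cohesive.
\end{lemma}

\begin{proof}
Fix $e$. Let $\sigma$ be the largest $e$-state that is the final $e$-state of infinitely many elements of the infinite set $K_n$. Only finitely many elements of $K_n$ have final $e$-state above $\sigma$. If $i\ge e$ lies in column $n$, there is $j>i$ in column $n$ with $\sigma_e(a_j)=\sigma$, so $\sigma_e(a_i)\ge\sigma$ by Lemma~\ref{lem:compare}. Hence almost all elements of $K_n$ have final $e$-state $\sigma$, and the last bit of $\sigma$ decides whether almost all or almost none of them are in $W_e$.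
\end{proof}

The same argument, run across columns, gives a conclusion without finite exceptions inside the columns. This is where $c(i)\le i$ is used: a position in a far column is a far position. Call an r.e.\ set $W$ \emph{narrow} if $W\setminus B\subseteq\bigcup_{n<m}K_n$ for some $m$, and \emph{wide} if for some $m$ we have $K_n\subseteq W$ for all $n\ge m$.

\begin{lemma}\label{lem:tail}
Every r.e.\ set is narrow or wide.
\end{lemma}

\begin{proof}
Fix $e$. Since $P$ is infinite, infinitely many columns are nonempty, so there is a largest $e$-state $\sigma$ that occurs as a final $e$-state in $K_n$ for infinitely many $n$. Each larger state occurs in finitely many columns; choose $m\ge e$ such that no element of $\bigcup_{n\ge m}K_n$ has final $e$-state above $\sigma$.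

Let $i$ be stable with $c(i)\ge m$. Then $i\ge c(i)\ge e$. Choose $n>\max(i,\lim d(i))$ such that some $a_j\in K_n$ has $\sigma_e(a_j)=\sigma$. Then $j\ge c(j)=n>i$, so $\sigma_e(a_i)\ge\sigma$ by Lemma~\ref{lem:compare}, and hence $\sigma_e(a_i)=\sigma$. Thus all elements of $\bigcup_{n\ge m}K_n$ have final $e$-state $\sigma$. If the last bit of $\sigma$ is $0$, then $W_e$ misses this union and is narrow; if it is $1$, then $W_e$ contains it and is wide.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:three}]
It remains to prove (B1) and (B3). Note that an infinite r.e.\ set, enumerated without repetition as $x_0,x_1,\dots$, is partitioned into $r$ infinite r.e.\ sets by the residue of the index modulo $r$.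

(B1) The set $\overline{B}$ is infinite since it contains $K_n$ for $n\in P$. Suppose $D\subseteq\overline{B}$ is infinite and r.e., and partition it into two infinite r.e.\ sets. They are not both wide, since two wide sets both contain the nonempty set $K_n$ for large $n\in P$. By Lemma~\ref{lem:tail} one of them, $D'$, is narrow, say $D'\subseteq\bigcup_{n<m}K_n$. Partition $D'$ into $m+1$ infinite r.e.\ sets. Each of them meets some $K_n$ with $n<m$ in an infinite set, so two of them do so for the same $n$. This $K_n$ is infinite, so $n\in P$ by Lemma~\ref{lem:stable}(c), and by Lemma~\ref{lem:cohesive} each of the two sets contains almost all of $K_n$. This is impossible for disjoint sets.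

(B3) If $n\in P$ and $V_n\subseteq^*W\cup B$, then $V_n\setminus B\subseteq^*W\setminus B$, and the left side is infinite by (B2). Conversely let $W\setminus B$ be infinite. If $W$ is narrow, then $W\cap K_n$ is infinite for some $n$; this $n$ is in $P$, and $K_n\subseteq^*W$ by Lemma~\ref{lem:cohesive}. If $W$ is wide, then $K_n\subseteq W$ for every large $n\in P$. In both cases we have $n\in P$ with $V_n\setminus B=^*K_n\subseteq^*W$ by Lemma~\ref{lem:visitors}, that is, $V_n\subseteq^*W\cup B$.
\end{proof}

\section{A nontrivial split with a half that is not semilow$_2$}\label{sec:nontrivial}

We prove Theorem~\ref{thm:more}(4). By part (2), $X$ fails to be semilow$_2$ as soon as $V_n\setminus Y$ is r.e.\ for infinitely many $n\in P$, and this is certainly so if $Y\cap V_n$ is finite for every $n$. So we build a sparse set $Y$ along with $B$, using for each $e$ a requirement $N_e$ that puts at most one number into $Y$ to ensure $\overline{Y}\neq W_e$. To keep $Y\cap V_n$ finite, and to disturb each position finitely often, $N_e$ may only take numbers from columns beyond $e$. Insert the following step between Steps 1 and 2 of stage $s$.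

\begin{itemize}
\item \emph{Step $1'$.} For $e=0,\dots,s-1$ in turn: if $N_e$ has not yet acted, the current $Y$ is disjoint from $W_{e,s}$, and there is an occupied position $i<s$ with $c(i)>e$ whose occupant is in $W_{e,s}$, then take the least such $i$, put its occupant into $B$ and into $Y$, and make $i$ vacant. Now $N_e$ has acted, and it never acts again.
\end{itemize}

All other numbers entering $B$ are put into $X$, so $X\sqcup Y=B$ is a split. A removal in Step $1'$ is not a dump and does not change $d(i)$.

\emph{Proposition~\ref{prop:three} still holds.} Step 3 refills the vacated positions, so the situation at the start of each stage, the description of $\overline{B}$ and Lemma~\ref{lem:stable}(a) are unchanged. Position $i$ is vacated in Step $1'$ only by the $N_e$ with $e<c(i)$, so at most $c(i)$ times. In the proof of Lemma~\ref{lem:stable}(b) we choose $s_0$ after the last such removal as well, and nothing else changes; part (c) follows from (a) and (b) as before. Lemmas~\ref{lem:visitors} and~\ref{lem:compare} concern numbers that never enter $B$. Step $1'$ does not touch these, and they still move only by pulls obeying ($\alpha$) and ($\beta$), so both proofs stand. The rest of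 Section~\ref{sec:construction} uses only these lemmas. Since Section~\ref{sec:splits} uses only (B1)--(B3), Theorem~\ref{thm:main} and Theorem~\ref{thm:more}(1)--(3) hold for the modified set $B$.

\emph{$Y\cap V_n$ is finite.} The column of a number never increases: if $i$ pulls from $j$, then $c(j)=c(i)$ or $c(j)>i\ge c(i)$ by ($\alpha$). A number put into $Y$ by $N_e$ is at that time in a column greater than $e$, so all columns it ever visited are greater than $e$. Hence only the $N_e$ with $e<n$ contribute to $Y\cap V_n$, and $|Y\cap V_n|\le n$.

\emph{$X$ is not semilow$_2$.} For every $n$ the set $V_n\setminus Y=^*V_n$ is r.e., so $P\cap Q_Y=P$ is infinite and Theorem~\ref{thm:more}(2) applies. In particular $X$ is not computable, as computable sets are semilow$_2$.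

\emph{$Y$ is not computable.} Suppose $\overline{Y}=W_e$. Pick $n\in P$ with $n>e$ and $x\in K_n$. Then $x\in\overline{B}\subseteq\overline{Y}=W_e$. Take a stage $s>e$ by which $x\in W_{e,s}$ and $x$ is permanently at its position $i<s$, which lies in column $n>e$. The current $Y$ is disjoint from $W_{e,s}$ because $Y\cap W_e=\emptyset$. So $N_e$ acts at stage $s$ unless it has acted before. Its action puts an element of $W_e$ into $Y$, a contradiction. This completes the proof of Theorem~\ref{thm:more}. \hfill$\square$

\begin{thebibliography}{1}

\bibitem{Chih}
Ellen Chih, \emph{Non-splittings of speedable sets}, arXiv:1410.1986 (2014).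

\end{thebibliography}
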